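# Multiples of a Brownian path that drive no Loewner curve

## A null event for each $\kappa$, a dense set of exceptional $\kappa$

**Theorem 1.** Let $\mathbb P$ be the (completed) Wiener measure on $C([0,1],\mathbb R)$, with generic path $\lambda$. Let $\Omega\subset C([0,1],\mathbb R)$ be the set of driving functions that give rise to a Loewner curve, and let
$$\mathcal N=\{\kappa\ge 0:\ \sqrt\kappa\,\lambda\notin\Omega\}.$$
Then $\mathbb P(\sqrt\kappa\lambda\in\Omega\ \ \forall\kappa\ge 0)=0$. More precisely, almost surely, for every nonempty open $I\subset(\tfrac{32}5,\tfrac{32}3)$,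
$$\mathcal N\cap I\neq\emptyset,\qquad \dim_H(\mathcal N\cap I)\ \ge\ \sup_{\kappa\in I}\Big(1-8\,\Big|\frac4\kappa-\frac12\Big|\Big)>0 .$$
In particular $\dim_H(\mathcal N\cap I)=1$ almost surely if $8\in I$.

Here "almost surely" means: on a set that contains an event of probability one. The question answered by the theorem comes from Huy Tran and Yizheng Yuan, "A support theorem for SLE curves", arXiv:1810.10843 (2018): does almost every Brownian path $\lambda$ have the property that *all* its multiples $\sqrt\kappa\lambda$ give rise to a curve simultaneously? For each fixed $\kappa\ge0$ it is a known fact that $\mathbb P(\sqrt\kappa\lambda\in\Omega)=1$. So the bad set $\mathcal N$ almost surely misses any prescribed countable set of parameters, and yet it is almost surely dense in $(\frac{32}5,\frac{32}3)$ and, having positive dimension, uncountable in each subinterval. The quantity $\frac4\kappa-\frac12$ will turn out to be the drift of a Brownian motion; it vanishes at $\kappa=8$, and $|\frac4\kappa-\frac12|<\frac18$ means exactly $\kappa\in(\frac{32}5,\frac{32}3)$.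

## Loewner maps, hulls and curves

Let $\lambda$ be continuous and real valued. The Loewner equation is
$$\partial_tg_t(z)=\frac2{g_t(z)-\lambda(t)},\qquad g_0(z)=z .$$
For each $z$ the solution exists up to a time $T_z\in(0,\infty]$, at which $|g_t(z)-\lambda(t)|\to0$. Put $K_t=\{z\in\overline{\mathbb H}:T_z\le t\}$ and $H_t=\mathbb H\setminus K_t$. Then $g_t$ is a conformal map from $H_t$ onto $\mathbb H$. We write
$$\hat f_t(z)=g_t^{-1}(z+\lambda(t)),\qquad z\in\mathbb H .$$

**Definition (curve).** The function $\lambda$ *gives rise to a curve on $[0,R]$* if for every $t\in[0,R]$ the limit $\gamma(t)=\lim_{\mathbb H\ni z\to0}\hat f_t(z)$ exists and $\gamma$ is continuous on $[0,R]$. For $R=1$ this defines $\Omega$.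

**Example ($\lambda=0$).** Here $g_t(z)=\sqrt{z^2+4t}$, so $\hat f_t(z)=\sqrt{z^2-4t}$ and $\gamma(t)=2i\sqrt t$. The hull $K_t$ is the segment $[0,2i\sqrt t]$. Also $y|\hat f_t'(iy)|=y^2/\sqrt{y^2+4t}\le y$. The quantity $y|\hat f_t'(iy)|$ is, up to constants, the distance from $\hat f_t(iy)$ to the boundary of $H_t$, and it will be our test for curves.

Throughout, $B$ denotes the Brownian path $\lambda$ extended to a Brownian motion on $[0,\infty)$, realised on the space of continuous paths from $0$. We write $\mathcal F^0_t=\sigma(B_s,s\le t)$, and $(\mathcal F_t)$ is the usual augmentation.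

**Scaling.** If $\lambda$ has Loewner maps $g_t$, then $\varepsilon^{-1}\lambda(\varepsilon^2\,\cdot)$ has Loewner maps $\varepsilon^{-1}g_{\varepsilon^2t}(\varepsilon\,\cdot)$: the time derivative of the latter is $\varepsilon\cdot 2/(g_{\varepsilon^2t}(\varepsilon z)-\lambda(\varepsilon^2t))$, as required. Hence $\lambda$ gives rise to a curve on $[0,1]$ if and only if $\varepsilon^{-1}\lambda(\varepsilon^2\cdot)$ does on $[0,\varepsilon^{-2}]$.

## Easy driving functions, and the trouble with limits in $\kappa$

For $\kappa=0$ the driving function is $0$ and we just saw the curve. More generally, it is a known fact that $\lambda\in\Omega$ if the local $1/2$-Hölder norm is less than $4$, that is, if $\sup_{|s-t|<\delta}|\lambda(s)-\lambda(t)|/\sqrt{|s-t|}<4$ for some $\delta>0$. If $\lambda$ is Hölder with an exponent larger than $\frac12$, this supremum tends to $0$ with $\delta$, for $\lambda$ and for each of its multiples. So all multiples give rise to curves, and the answer for such $\lambda$ is yes. For a Brownian path and $\kappa>0$ this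 criterion says nothing: the $2^n$ normalised increments on a dyadic grid of mesh $2^{-n}$ are independent standard normals, their maximum is unbounded as $n\to\infty$, and the local norm is infinite.

One also cannot argue from one multiple to another: $\Omega$ is known not to be convex, and $\lambda\in\Omega$ does not imply $a\lambda\in\Omega$ for $a>0$.

The sensible first attempt is this. Almost surely $\sqrt\kappa B\in\Omega$ for all rational $\kappa$. Given a real $\kappa$, choose rationals $\kappa_n\to\kappa$ and pass to the limit. For fixed $y>0$ this is harmless: $\hat f_t(iy)$ is obtained by solving the Loewner equation backwards, $\partial_sh_s=-2/(h_s-\lambda(t-s))$, $h_0=iy+\lambda(t)$. Imaginary parts increase, so the vector field is Lipschitz with constant $2/y^2$, and $\hat f_t(iy)$ depends continuously on the driving function. But $\gamma(t)$ is a limit $z\to0$, and to exchange the two limits one needs control near $z=0$ that is uniform in $n$. Each $\kappa_n$ comes with its own modulus, and nothing prevents these moduli from degenerating.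 After Lemma 6 we shall see that near an exceptional $\kappa$ they do degenerate.

So we look for exceptional $\kappa$. This needs a property, visible at the level of the driving function, that excludes a curve.

## Facts quoted from complex analysis and probability

* *Koebe.* Let $f$ be univalent on $B(z_0,r)$ and $|z-z_0|=\varrho r$, $\varrho<1$. The image contains the disc of radius $\frac r4|f'(z_0)|$ about $f(z_0)$. The growth theorem says $|f(z)-f(z_0)|\le r|f'(z_0)|\frac{\varrho}{(1-\varrho)^2}$. The distortion theorem says $\frac{1-\varrho}{(1+\varrho)^3}\le|f'(z)|/|f'(z_0)|\le\frac{1+\varrho}{(1-\varrho)^3}$. Consequently, for $f$ univalent on a domain, $|f'(z)|/|f'(z_0)|$ is bounded above and below for $z,z_0$ in a compact subset, by constants that do not depend on $f$. Moreover a family of univalent functions with $f(z_0),f'(z_0)$ bounded is locally bounded, hence normal.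
* *Conformal radius.* If $f:\mathbb H\to D$ is conformal and $f(x+iy)=\zeta$, the conformal radius of $D$ at $\zeta$ is $2y|f'(x+iy)|$. By the Schwarz lemma it is at least $\mathrm{dist}(\zeta,\partial D)$.
* *Planar Brownian motion.* It is conformally invariant up to time change and does not hit given points. A bounded harmonic function along it, up to the exit from a domain, is a bounded martingale.
* *Energy.* If a nonzero finite measure $m$ on a compact $F\subset\mathbb R$ has finite $s$-energy $\iint|a-b|^{-s}m(da)m(db)$, then $\dim_HF\ge s$. (Example: Lebesgue measure on an interval has finite $s$-energy for each $s<1$.)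

One theorem is quoted from the literature.

**Theorem 2** (Rohde–Schramm, *Basic properties of SLE*, Thm 4.1). If $\lambda\in C([0,\infty),\mathbb R)$, $\gamma(t)=\lim_{y\downarrow0}\hat f_t(iy)$ exists for all $t\ge0$ and $\gamma$ is continuous, then for every $t$ the map $g_t^{-1}$ extends continuously to $\overline{\mathbb H}$, and $H_t$ is the unbounded component of $\mathbb H\setminus\gamma[0,t]$.

It applies, for $t\le R$, to any $\lambda$ that gives rise to a curve on $[0,R]$: put $\lambda(R+s)=\lambda(R)$ for $s>0$. Then $g_{R+s}(z)=\lambda(R)+\sqrt{(g_R(z)-\lambda(R))^2+4s}$, so $\hat f_{R+s}(z)=\hat f_R(\sqrt{z^2-4s})$ and $\gamma(R+s)=\hat f_R(2i\sqrt s)$. This is continuous for $s>0$ and tends to $\gamma(R)$ as $s\downarrow0$.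

## A curve forces $y|\hat f_t'(iy)|\to0$ uniformly in $t$

We first need to know that the hull always grows at the driving point.

**Lemma 3.** For $s<u$, every half disc $B(\lambda(s),r)\cap\mathbb H$ contains points of $g_s\big((K_u\setminus K_s)\cap\mathbb H\big)$.

**Proof.** Shifting time we may take $s=0$. For $\varepsilon\in(0,u]$ let $M=\max(\sqrt\varepsilon,\max_{[0,\varepsilon]}|\lambda-\lambda(0)|)$, and let $|z-\lambda(0)|>4M$. As long as $|g_t(z)-\lambda(t)|\ge2M$ and $t\le\varepsilon\le M^2$, the speed is at most $1/M$, so $|g_t(z)-z|\le t/M\le M$ and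
$$|g_t(z)-\lambda(t)|>4M-M-M=2M .$$
Thus the threshold $2M$ is never reached and $z$ survives to time $\varepsilon$. Hence $K_\varepsilon\subset\overline B(\lambda(0),4M)$, and $M\to0$ as $\varepsilon\to0$. Moreover $K_\varepsilon\cap\mathbb H\ne\emptyset$. Otherwise $g_\varepsilon$ would be a conformal automorphism of $\mathbb H$ with $g_\varepsilon(z)-z\to0$ at $\infty$, hence the identity, whereas $\mathrm{Im}\,g_t(z)$ is strictly decreasing in $t$. $\square$

**Lemma 4.** If $\lambda$ gives rise to a curve $\gamma$ on $[0,R]$, then for every $c>0$ there is $y_0>0$ such that $y|\hat f_t'(iy)|<c$ whenever $0<y\le y_0$ and $0\le t\le R-y^2$.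

The strategy: suppose $\zeta=\hat f_t(iy)$ is far from $\partial H_t$. In the next time interval of length $y^2$ the curve moves very little, so it is almost invisible from $\zeta$. Then $\arg(g_u(\zeta)-\lambda(u))$ stays near $\frac\pi2$, and this forces $\zeta$ to be swallowed within time $y^2$ by a curve that comes close to it. That is a contradiction.

**Step 1 (choosing constants).** Let $q_0>0$ be the probability that planar Brownian motion started on the middle circle of the annulus $\{r<|z|<2r\}$ makes a closed loop around the annulus before leaving it; it does not depend on $r$. Fix $\delta\in(0,c/8]$ with $(1-q_0)^{\lfloor\log_2(c/8\delta)\rfloor}\le\frac1{12}$, and then $y_0$ such that $|\gamma(s)-\gamma(t)|\le\delta$ if $|s-t|\le y_0^2$. Suppose, for contradiction, that $y\le y_0$, $t\le R-y^2$ and $y|\hat f_t'(iy)|\ge c$. Let $\zeta=\hat f_t(iy)$. Koebe on $B(iy,y)$ gives $\mathrm{dist}(\zeta,\partial H_t)\ge c/4$. The point $\gamma(t)$ is the limit of $\hat f_t(iy')$ as $y'\to0$, and a conformal map sends sequences tending to the boundary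 to such sequences, so $\gamma(t)\in\partial H_t$ and $|\zeta-\gamma(t)|\ge c/4$.

**Step 2 (where the new part of the hull lies).** Let $u\in(t,t+y^2]$ with $u<T_\zeta$. Put $A=g_t((K_u\setminus K_t)\cap\mathbb H)$, which is relatively closed in $\mathbb H$, and $h=g_u\circ g_t^{-1}$, a conformal map from $\mathbb H\setminus A$ onto $\mathbb H$. By Theorem 2, $H_u$ is a component of $\mathbb H\setminus\gamma[0,u]$, so $\partial H_u\subset\mathbb R\cup\gamma[0,u]$. Since $H_t$ does not meet $\mathbb R\cup\gamma[0,t]$, we get $H_t\cap\partial H_u\subset\gamma[t,u]$. Points of $\partial A\cap\mathbb H$ are mapped by $g_t^{-1}$ into $H_t\cap\partial H_u$, hence into $\gamma[t,u]$. A point $\xi\in\mathbb R\cap\overline A\cap\partial(\mathbb H\setminus A)$ is a limit of points of $\partial A\cap\mathbb H$, because each half disc at $\xi$ is connected and contains points of both $A$ and $\mathbb H\setminus A$. By the continuous extension in Theorem 2, $g_t^{-1}(\xi)\in\gamma[t,u]$ as well. Altogether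
$$g_t^{-1}\big(\overline A\cap\partial(\mathbb H\setminus A)\big)\subset\gamma[t,u]\subset\overline B(\gamma(t),\delta).\qquad(1)$$

**Step 3 (a harmonic function that vanishes off $\overline A$).** Let
$$D(z)=\arg(h(z)-\lambda(u))-\arg(z-\lambda(t)),$$
harmonic on $\mathbb H\setminus A$ with $|D|\le\pi$. We claim that at every $\xi\in\mathbb R\setminus(\overline A\cup\{\lambda(t)\})$, with at most one exception, $D$ has boundary value $0$.

Let $\Delta$ be a disc centred at $\xi$ with $\Delta\cap A=\emptyset$ and $\lambda(t)\notin\Delta$, let $\Delta^+=\Delta\cap\mathbb H$, and for $s\in[t,u]$ let $h_s=g_s\circ g_t^{-1}$. This is defined and univalent on $\Delta^+$. Since $0<\mathrm{Im}\,h_s(z)\le\mathrm{Im}\,z$, Schwarz reflection extends $h_s$ analytically to $\Delta$. As $h_s(\Delta^+)\subset\mathbb H$, we have $h_s'>0$ on $\Delta\cap\mathbb R$: at a zero of $h_s'$ a half disc could not be mapped into $\mathbb H$. So $h_s$ is injective on the diameter, on $\Delta^+$ and on its mirror image, with images in $\mathbb R$, $\mathbb H$ and $-\mathbb H$;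 hence it is univalent on $\Delta$. For fixed $z\in\Delta^+$ the functions $h_s(z)$ and $h_s'(z)$ are continuous in $s\in[t,u]$, hence bounded. So $(h_s)_{s\in[t,u]}$ is a normal family on $\Delta$, and by Vitali's theorem $h_s(\xi)$ is continuous in $s$.

Next, $h_s(\xi)\neq\lambda(s)$ for $s<u$. For $s=t$ this is the choice of $\xi$. For $t<s<u$, equality would imply that $h_s(\Delta^+)=h_s(\Delta)\cap\mathbb H$ contains a half disc at $\lambda(s)$. By Lemma 3 it would contain a point of $g_s((K_u\setminus K_s)\cap\mathbb H)$, and the preimage of that point under $h_s$ would lie in $A\cap\Delta=\emptyset$. So the sign of $h_s(\xi)-\lambda(s)$ is constant on $[t,u)$. If $h_u(\xi)\ne\lambda(u)$, the sign at $s=u$ is the same, the two arguments in $D$ have the same limit ($0$ or $\pi$) at $\xi$, and $D\to0$. Finally $h_u(\xi)=\lambda(u)$ holds for at most one $\xi$: for two such points, disjoint half discs would be mapped by $h$ onto sets containing a common half disc at $\lambda(u)$, against injectivity.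

**Step 4 (the argument barely moves).** Let $q$ be the probability that Brownian motion from $\lambda(t)+iy$ exits $\mathbb H\setminus A$ in $\overline A$. Apply martingale convergence to $D$ along this Brownian path. The point $\lambda(t)$ and the exceptional point are not hit, so the limit is $0$ unless the exit is in $\overline A$, and $|D(\lambda(t)+iy)|\le\pi q$.

To bound $q$, map the path by $g_t^{-1}$. By (1) and the continuous extension, an exit in $\overline A$ means that a Brownian path from $\zeta$ reaches $B(\gamma(t),2\delta)$ before leaving $H_t$. The set $\widehat{\mathbb C}\setminus H_t$ is connected and contains $\gamma(t)$ and $\infty$, so it meets every loop around an annulus centred at $\gamma(t)$. Between the radii $2\delta$ and $c/4$ there are $\lfloor\log_2(c/8\delta)\rfloor$ disjoint dyadic annuli, and a path from $\zeta$ to $B(\gamma(t),2\delta)$ crosses all of them. In each one, from the first visit to the middle circle, such a loop is made before leaving the annulus with probability at least $q_0$. By the strong Markov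 property, $q\le\frac1{12}$.

Write $Z_u=g_u(\zeta)-\lambda(u)=X_u+iY_u$. As $Z_t=iy$ and $h(\lambda(t)+iy)=g_u(\zeta)$, we have shown $|\arg Z_u-\frac\pi2|\le\frac\pi{12}$ for all $u\in[t,t+y^2]$ with $u<T_\zeta$.

**Step 5 (contradiction).** From $\partial_uY=-2Y/|Z|^2$,
$$\partial_uY^2=-4\frac{Y^2}{|Z|^2}\le-4\cos^2\tfrac\pi{12}\le-3.7,\qquad Y_t=y .$$
So $T_\zeta<t+y^2$, and $Y_u\to0$ as $u\uparrow T_\zeta$ because $|Z_u|\to0$. Let $\Upsilon=Y/|g_u'(\zeta)|$. Since $\partial_u\log|g_u'(\zeta)|=-2(X^2-Y^2)/|Z|^4$,
$$\partial_u\log\Upsilon=-\frac2{|Z|^2}+\frac{2(X^2-Y^2)}{|Z|^4}=-\frac{4Y^2}{|Z|^4}=\frac{2Y^2}{|Z|^2}\,\partial_u\log Y\le1.8\,\partial_u\log Y,$$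
where we used $2\cos^2\frac\pi{12}\ge1.8$ and $\partial_u\log Y<0$. So $\Upsilon_u\to0$ as $u\uparrow T_\zeta$. But $2\Upsilon_u$ is the conformal radius of $H_u$ at $\zeta$, hence $2\Upsilon_u\ge\mathrm{dist}(\zeta,\partial H_u)$. By Step 2, $\partial H_u\subset\partial H_t\cup\gamma[t,u]$, so this distance is at least $\frac c4-\delta\ge\frac c8$. Contradiction. $\square$

## The flow of one real point and the ratio $x/\varphi$

We now look for parameters that violate Lemma 4. For $a>0$ put $\kappa=2/a$, let $g_t$ be driven by $\sqrt\kappa B$, and follow the real point $\sqrt\kappa$: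
$$x_t=x^a_t=\kappa^{-1/2}\big(g_t(\sqrt\kappa)-\sqrt\kappa B_t\big),\qquad x^a_t=1+a\int_0^t\frac{ds}{x_s^a}-B_t,\quad t<T(a).\qquad(2)$$
If $T(a)<\infty$ then $x_t\to0$ as $t\uparrow T(a)$. Indeed $x+B$ is increasing, so $x$ has a limit in $[0,\infty]$, and if it were not $0$, then $a/x$ would be bounded near $T(a)$ and the solution could be continued. Define
$$\sigma^a(t)=\int_0^t\frac{ds}{(x_s^a)^2}\ \text{(the clock)},\quad t^a(\cdot)=(\sigma^a)^{-1},\quad\varphi^a_t=e^{-a\sigma^a(t)},\quad L^a=\log x^a+a\sigma^a,$$
so that $x^a=e^{L^a}\varphi^a$.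

Differentiating the Loewner equation in the starting point gives $g_t'(\sqrt\kappa)=\exp(-\int_0^t2\,ds/(\kappa x_s^2))=\varphi_t$. So $\varphi_t$ is the factor by which a short interval next to $\sqrt\kappa$ is contracted, $x_t$ is its rescaled distance to the driving point, and $e^{-L}=\varphi/x$ measures how large the interval looks from there. We want two things: $\int e^{-L}d\sigma<\infty$, which will mean that an interval of *fixed* length is contracted by a factor comparable to $\varphi$, and infinitely many returns of $L$ to values of order $1$ while $\varphi\to0$. At such a return the driving point sees, at the tiny scale $\varphi$, a macroscopic piece of the boundary. This is what Lemma 4 forbids.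

**Example ($B=0$).** Then $x_t=\sqrt{1+2at}$, $\sigma(t)=\frac1{2a}\log(1+2at)$, $\varphi_t=(1+2at)^{-1/2}$ and $L=\log(1+2at)=2a\sigma$. The integral $\int_0^\infty e^{-L}d\sigma=\frac1{2a}$ is finite, but $L$ never returns.

**Fixed $a$.** By Itô, $d\log x=(a-\frac12)d\sigma-dB/x$. On $\{\sigma^a(T(a)-)<\infty\}$ the local martingale $-\int dB/x$ converges a.s., so $\log x$ has a finite limit. This contradicts $x\to0$ if $T(a)<\infty$, and contradicts $\int x^{-2}dt<\infty$ if $T(a)=\infty$. Hence $\sigma^a(T(a)-)=\infty$ a.s., and by Dambis–Dubins–Schwarz, in the clock $\sigma$,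
$$L^a_\sigma=v_a\sigma+W_\sigma,\qquad v_a=2a-\tfrac12=\tfrac4\kappa-\tfrac12,\qquad(3)$$
where $W$ is a Brownian motion for the filtration $(\mathcal F_{t^a(\sigma)})_\sigma$. For fixed $a$ the two wishes are a.s. incompatible. If $v_a\ne0$, then $L\to\pm\infty$ and there are no returns at large clock times. If $v_a=0$, then $L$ spends infinite time in $[-1,1]$ and $\int e^{-L}d\sigma=\infty$. So we must use the freedom in $a$, with the one path $B$ held fixed: the event has probability $0$ for each $a$, but there are many nearly independent values of $a$ to try.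

**Two parameters.** For $a_1<a_2$ put $\eta=a_2-a_1$, $x_i=x^{a_i}$, $w=x_2-x_1$. The Brownian terms cancel and
$$\dot w=\frac{a_2}{x_2}-\frac{a_1}{x_1}=-\frac{a_1w}{x_1x_2}+\frac\eta{x_2},\qquad w_0=0.\qquad(4)$$
So $w_t>0$ for $t>0$. Hence $x_2>x_1$, $T(a_2)\ge T(a_1)$, and $d\sigma^{a_2}\le d\sigma^{a_1}$, strictly for $t>0$. Since $\frac d{dt}\log\frac1{\varphi^{a_1}}=a_1/x_1^2\ge a_1/(x_1x_2)$,
$$\frac d{dt}\Big(\frac w{\varphi^{a_1}}\Big)\ge\frac\eta{x_2\,\varphi^{a_1}}>0.\qquad(5)$$
As long as $x_2\approx x_1$, the right side is $\eta\,e^{L}d\sigma$ in the clock. Thus parameters at distance $\eta$ begin to separate when $L$ reaches height about $\log\frac1\eta$: an excursion of $L$ to height $A$ decouples parameters that are further apart than about $e^{-A}$.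

## A zigzag profile with doubling heights

We prescribe a profile $\ell(\sigma)$ that $L$ should follow. Suppose it makes excursions to heights $A_1<A_2<\dots$ with slopes $\pm\theta$. For a Brownian motion with drift $v$, the exponential cost of going up to $A$ and down again at these slopes is $\frac A\theta\big(\frac{(\theta-v)^2}2+\frac{(\theta+v)^2}2\big)=\frac{\theta^2+v^2}\theta A$. Parameters at distance about $e^{-A_k}$ will share at most the first $k+1$ excursions, so a second moment computation succeeds if the price of these, $\frac{\theta^2+v^2}\theta\sum_{j\le k+1}A_j$, is less than $A_k$. With $A_k=r^kd$, the sum is at most $\frac{r^2}{r-1}A_k$, and $\frac{r^2}{r-1}$ is smallest at $r=2$, where it equals $4$. The best slope is $\theta=|v|$, with $\frac{\theta^2+v^2}\theta=2|v|$. This gives the condition $8|v|<1$ and leaves a dimension $1-8|v|$.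

There is one more constraint: $\int e^{-\ell}d\sigma<\infty$. A profile that slides down to $0$ with slope $-\theta$ contributes about $\frac1\theta$ at each return, and the sum diverges. So the slow descent number $k$ stops at height $kd$, and the last piece is done quickly, in clock time $\frac1k$. This costs only $O(k^3)$ in the exponent, negligible against $2^k$.

**Parameters.** Fix $\kappa_0\in(\frac{32}5,\frac{32}3)$, an open interval $I\subset(\frac{32}5,\frac{32}3)$ with $\kappa_0\in I$, put $a_0=2/\kappa_0\in(\frac3{16},\frac5{16})$, so $|v_{a_0}|<\frac18$, and fix $0\le s<1-8|v_{a_0}|$. Let $\theta=|v_{a_0}|$ if $v_{a_0}\ne0$; otherwise let $0<\theta<\min(\frac18,\frac{1-s}4)$. Then $\theta\in(0,\frac18)$ and $(\theta^2+v_{a_0}^2)/\theta<\frac{1-s}4$, so we can fix $\Lambda$ with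
$$\frac{\theta^2+v_{a_0}^2}\theta<\Lambda<\frac{1-s}4\le\frac14.\qquad(6)$$
Below, $J\ni a_0$ is a compact nondegenerate interval with $J\subset(\frac3{16},\frac5{16})$, $|J|\le\frac1{100}$, $\{2/a:a\in J\}\subset I$, as small as needed. The number $\tau_0\ge100$ is large, and $K=\sqrt{\tau_0}$, $d=\theta\tau_0$, $A_k=2^kd$.

**Definition (zigzag).** The function $\ell:[0,\infty)\to[0,\infty)$, $\ell(0)=0$, is continuous and piecewise linear, built in stages $k=1,2,\dots$; stage $k$ consists of

* if $k\ge2$, a *quick up* block of length $\frac1{k-1}$, from $0$ to $(k-1)d$;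
* $2^k-k+1$ *slow up* blocks of length $\tau_0$ and slope $\theta$, from $(k-1)d$ to $A_k$;
* $2^k-k\ge1$ *slow down* blocks of length $\tau_0$ and slope $-\theta$, from $A_k$ to $kd$;
* a *quick down* block of length $\frac1k$, from $kd$ to $0$, ending at the clock value $S_k$.

Put $S_0=0$, and let $0=s_0<s_1<\dots$ be the block endpoints. For instance, stage 1 goes up to $2d$ in two slow blocks, down to $d$ in one, and quickly to $0$, so $S_1=3\tau_0+1$. Stage 2 goes quickly to $d$, slowly up to $4d$ and down to $2d$, quickly to $0$, so $S_2=8\tau_0+\frac52$.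

Stage $k$ has length $(2\cdot2^k-2k+1)\tau_0$ plus at most $2$. From this we read off the following facts.

* (Z1) $S_{k+1}-S_k\ge(4\cdot2^k-2k-1)\tau_0$. The first stage has length at least $3\tau_0$, the second at least $5\tau_0$, all later ones at least $11\tau_0$. Hence $S_j\ge3j\tau_0$. Summing, $S_k\le(4\cdot2^k-4-k^2)\tau_0+2k\le5\cdot2^k\tau_0$.
* (Z2) For $\sigma\in[S_j,S_{j+1}]$: $0\le\ell(\sigma)\le jd+\theta(\sigma-S_j)\le\theta\sigma$. The last inequality is $j\tau_0\le S_j$.
* (Z3) For $\sigma\in[S_k,S_k+1]$, $k\ge1$: $\ell(\sigma)\le kd+\theta$.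
* (Z4) $\displaystyle\int_0^\infty e^{-\ell}d\sigma\le\sum_{k\ge1}\Big(\frac{e^{-(k-1)d}+e^{-kd}}\theta+\frac2{k^2d}\Big)<\infty$, since the quick blocks of length $\frac1k$ have slopes $\pm k^2d$.

**Definition (followers).** Let $Z^a_\sigma=L^a_{t^a(\sigma)}-\ell(\sigma)$, so $Z^a_0=0$. *Block $i$ is successful* for $a$ if the clock of $a$ reaches $s_i$ before $T(a)$, $|Z^a|\le K$ on $[s_{i-1},s_i]$ and $|Z^a_{s_i}|\le1$. Let $\mathcal A_N$ be the set of $a\in J$ for which all blocks up to $S_N$ are successful. Clearly $\mathcal A_{N+1}\subset\mathcal A_N$.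

If $a\in\mathcal A_N$, then at clocks $\sigma\le S_N$ we have, by (Z2) and $a-\theta\ge\frac3{16}-\frac18=\frac1{16}$, that $x\le e^{K+\theta\sigma-a\sigma}\le e^{K-\sigma/16}$. Since $dt=x^2d\sigma$,
$$t^a(S_N)\le T_{\max}:=8e^{2K},\qquad x\ge c_N:=e^{-K-S_N}.\qquad(7)$$
So the whole zigzag fits into a bounded time.

For a fixed $a$, the probability that all slow blocks succeed is $0$: given the past, $Z^a_{s_i}$ is Gaussian with variance $\tau_0\ge100$, and lies in $[-1,1]$ with probability at most $2/\sqrt{2\pi\tau_0}<\frac1{10}$.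

**Lemma 5.** The set $\mathcal A^*_N=\{(a,\omega):a\in\mathcal A_N(\omega)\}$ is closed in $J\times C([0,\infty))$ (locally uniform topology, paths from $0$), and on it $t^a(s_j)$ and $Z^a_{s_j}$, $s_j\le S_N$, are continuous. In particular each $\mathcal A_N(\omega)$ is compact. The same holds on $J\times C([0,T_{\max}])$.

**Proof.** Let $(a_n,\omega_n)\in\mathcal A^*_N$ converge to $(a,\omega)$. Write $x^n$ and $x$ for the solutions, $T$ for the lifetime of $x$, and $t_n=t^{a_n}(S_N)\le T_{\max}$. Pass to a subsequence with $t_n\to t_*$. For each $t<T$, $x^n\to x$ uniformly on $[0,t]$, by continuous dependence for the ODE $\dot y=a/(y-\omega)$, $y=x+\omega$. If $t<\min(T,t_*)$, then $x^n\ge c_N$ on $[0,t]$ for large $n$, so $x\ge c_N$ on $[0,\min(T,t_*))$. Thus $T>t_*$, since otherwise $x\to0$ at $T$ would fail. Choose $t^+\in(t_*,T)$. On $[0,t^+]$, $x$ is bounded below and $x^n,\sigma^n,L^n$ converge uniformly to $x,\sigma,L$. So $\sigma(t_*)=S_N$ and, $\sigma$ being strictly increasing, $t^{a_n}(s_j)\to t^a(s_j)$. The closed conditions defining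 success pass to the limit, and $Z^{a_n}_{s_j}\to Z^a_{s_j}$. Since the limits do not depend on the subsequence, the first claim follows. Membership in $\mathcal A_N$ and these quantities depend only on the path up to $T_{\max}$, and extending a path by a constant is a continuous map, so the last claim follows. $\square$

## Following the zigzag forever excludes a curve

**Lemma 6.** If $a\in\bigcap_N\mathcal A_N$ and $R>T_{\max}$, then $\sqrt\kappa B$, $\kappa=2/a$, does not give rise to a curve on $[0,R]$.

**Step 1 (an interval of fixed length is contracted like $\varphi$).** Let $x=x^a$, and so on. The clock reaches every value, and $\mathcal I:=\int_0^\infty e^{-L}d\sigma\le e^K\int_0^\infty e^{-\ell}d\sigma<\infty$ by (Z4). Fix $\rho>0$ with $2\rho a\mathcal I\le1$. For $\rho'\in(0,\rho]$ let $y$ be the flow (2) with the same $a$ started from $1+\rho'$, and let $w=y-x$, $\psi=w/\varphi$. Then $\dot w=-aw/(xy)$ and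
$$d\log\psi=a\Big(\frac1{x^2}-\frac1{xy}\Big)dt=a\,\frac wy\,d\sigma\in\big[0,\ a\,\psi\,e^{-L}d\sigma\big],$$
because $\frac wy\le\frac wx=\psi e^{-L}$. So $\psi\ge\rho'$, and dividing by $\psi$ and integrating, $\frac1{\rho'}-\frac1\psi\le a\mathcal I\le\frac1{2\rho}\le\frac1{2\rho'}$. That is,
$$\rho'\varphi_t\le w_t\le2\rho'\varphi_t\qquad\text{for all }t<T(a).\qquad(8)$$

**Step 2 (extending the inverse map across the interval).** Let $F_t(z)=\kappa^{-1/2}\hat f_t(\sqrt\kappa z)$ and $t=t_k:=t^a(S_k)<T(a)$. The Loewner solution from each real $p\ge\sqrt\kappa$ stays away from the driving function on $[0,t]$. By continuous dependence so do the solutions from complex points near $p$, so $p$ has a neighbourhood disjoint from $K_t$. Moreover $g_t$ is analytic at $p$, real and increasing on $[\sqrt\kappa,\infty)$, with $g_t(p)-p\to0$ as $p\to\infty$. Hence $g_t$ extends by reflection to a univalent map of $H_t\cup H_t^*\cup(\sqrt\kappa,\infty)$, where $H_t^*$ is the complex conjugate of $H_t$, onto $\mathbb C\setminus(-\infty,g_t(\sqrt\kappa)]$. So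 $F=F_t$ extends to a univalent function on $\mathbb C\setminus(-\infty,x_t]$, with $F(y_t)=y_0$ for flow points starting at $y_0>1$.

**Step 3 (a point at scale $\varphi$ with a large derivative).** Let $u_1$ and $u_2$ be the images at time $t$ of $1+\rho$ and $1+\rho/2$ under the flow, and $r=u_1-x_t$. By (8), $r\in[\rho\varphi_t,2\rho\varphi_t]$. Then $F$ is univalent in $B(u_1,r)$. Also by (8), $u_2-x_t\ge\frac\rho2\varphi_t\ge\frac r4$, so $|u_1-u_2|\le\frac34r$. The growth theorem with $\varrho=\frac34$ gives
$$\frac\rho2=|F(u_1)-F(u_2)|\le12\,r\,|F'(u_1)| .$$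
By the distortion theorem with $\varrho=\frac12$, the point $z_1=u_1+ir/2$ satisfies
$$\mathrm{Im}(z_1)\,|F'(z_1)|\ge\frac r2\cdot\frac4{27}\,|F'(u_1)|\ge\frac{2}{27}\cdot\frac\rho{24}=\frac\rho{324}.$$

**Step 4 (moving to the imaginary axis).** Since $\ell(S_k)=0$, we have $x_{t_k}\in[e^{-K}\varphi_{t_k},e^K\varphi_{t_k}]$. This is where the returns of $L$ are used. Hence $z_1/\varphi_{t_k}$ has real part in $[e^{-K}+\rho,e^K+2\rho]$ and imaginary part in $[\frac\rho2,\rho]$: a compact subset of $\mathbb H$ independent of $k$. Koebe distortion for $z\mapsto F(\varphi_{t_k}z)$ on $\mathbb H$ gives $\varphi_{t_k}|F'_{t_k}(i\varphi_{t_k})|\ge c_*>0$ with $c_*$ independent of $k$. Let $y_k=\sqrt\kappa\,\varphi_{t_k}=\sqrt\kappa\,e^{-aS_k}\to0$. As $F_t'(z)=\hat f_t'(\sqrt\kappa z)$,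
$$y_k\,|\hat f'_{t_k}(iy_k)|\ge\sqrt\kappa\,c_*\quad\text{for all }k,\qquad t_k\le T_{\max}<R.\qquad(9)$$
For large $k$ we have $t_k\le R-y_k^2$, so a curve on $[0,R]$ would contradict Lemma 4. $\square$

**Remark (what broke in the first attempt).** Let $\kappa$ be as in Lemma 6, and let $\kappa_n\to\kappa$ be parameters for which $\sqrt{\kappa_n}B$ does give rise to a curve on $[0,R]$. For fixed $k$, the number $y_k|\hat f_{t_k}'(iy_k)|$ depends continuously on the driving function, so by (9) it is at least $\frac12\sqrt\kappa\,c_*$ for $\sqrt{\kappa_n}B$ once $n\ge n(k)$. For $k$ large (so that $t_k\le R-y_k^2$) any threshold $y_0$ that Lemma 4 provides for $\sqrt{\kappa_n}B$ and $c=\frac12\sqrt\kappa\,c_*$ is then smaller than $y_k$. The thresholds tend to $0$ as $n\to\infty$, and no passage to the limit is possible.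

It remains to show that $\bigcap_N\mathcal A_N$ can be nonempty.

## The price of one block

For $|z|\le1$ let $p_i(a,z)$ be the probability of success of block $i$ given $Z^a_{s_{i-1}}=z$. By (3), it is the probability that a Brownian motion with constant drift started at $z$ satisfies the two conditions of success; it is Borel in $(a,z)$ by Fubini. Put $p_i^{\min}(a)=\inf_{|z|\le1}p_i(a,z)$, which is positive by the proof of Lemma 7. Let
$$M_i(a)=\mathbf 1\{\text{blocks }1,\dots,i\text{ successful}\}\prod_{j\le i}\frac1{p_j(a,Z^a_{s_{j-1}})},$$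
with $M_i(a)=0$ if some block $j\le i$ fails. By (3) this is a mean-one martingale in $i$ for $(\mathcal F_{t^a(s_i)})_i$. Write $M_{(N)}(a)$ for $M_i(a)$ with $s_i=S_N$. Then $M_{(N)}(a)>0$ if and only if $a\in\mathcal A_N$, and by Lemma 5, $M_{(N)}$ is a Borel function of $(a,B|_{[0,T_{\max}]})$. Let
$$\Pi_k=\sup_{a\in J}\ \prod_{s_i\le S_k}\frac1{p_i^{\min}(a)} .$$

**Lemma 7.** If $J$ is small and then $\tau_0$ is large enough, then $\log\Pi_{k+1}\le4\Lambda A_k+C(k+1)^4$ for all $k\ge0$, with $C$ independent of $k$.

**Step 1 (removing the drift).** On a block of length $\tau$ and slope $\ell'$ we have $Z=z+W_s-\beta s$, where $\beta=\ell'-v_a$ and $s$ is the clock elapsed in the block. By Girsanov, the law of $W_s-\beta s$ on $[0,\tau]$ has density $e^{-\beta W_\tau-\beta^2\tau/2}$ with respect to that of $W$. For $|z|\le1$ the driftless path has $|W_\tau|\le2$ on success. So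
$$p_i(a,z)\ge e^{-2|\beta|-\beta^2\tau/2}\;P\big(z+W\text{ stays in }[-K,K]\text{ on }[0,\tau]\text{ and ends in }[-1,1]\big).\qquad(10)$$

**Step 2 (the driftless probability).** For $\tau=\tau_0=K^2$, scale space by $K$: we start in $[-\frac1{10},\frac1{10}]$, run for unit time in $(-1,1)$, and must end in an interval of length $2/K$ inside $[-\frac1{10},\frac1{10}]$. The heat kernel killed outside $(-1,1)$ is bounded below there, so the probability is at least $c/\sqrt{\tau_0}$ with a universal $c>0$. For $\tau\le1$, the target $[-1-z,1-z]$ for $W_\tau$ contains $[0,1]$ or $[-1,0]$, and to leave $[-K,K]$ the path must move by $K-1\ge9$. So the probability is at least $P(0\le\mathrm N\le1)-4P(\mathrm N\ge9)>0$, with $\mathrm N$ standard normal.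

**Step 3 (slow blocks).** For one slow up and one slow down block together, $|\beta|=|\theta-v_a|$ and $|\theta+v_a|$. The sum of the squares is $2(\theta^2+v_a^2)$, and $2|\theta-v_a|+2|\theta+v_a|=4\max(\theta,|v_a|)\le1$. So the sum of the two values of $-\log p^{\min}(a)$ is at most
$$(\theta^2+v_a^2)\tau_0+1+\log\tau_0+C_0\ \le\ \Lambda\theta\tau_0=\Lambda d\qquad\text{for all }a\in J,$$
if $J$ is so small that $(\theta^2+v_a^2)/\theta$ stays below some number less than $\Lambda$ on $J$, see (6), and then $\tau_0$ is large.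

**Step 4 (quick blocks and summation).** For a quick block of length $\frac1k$, $|\beta|\le k^2d+1$, so $-\log p^{\min}\le2(k^2d+1)+\frac{(k^2d+1)^2}{2k}+O(1)\le C_dk^3$. Stage $j$ has at most $2^j$ slow up blocks, at most $2^j$ slow down blocks and at most two quick blocks (of lengths $\frac1{j-1}$ and $\frac1j$). So
$$\log\Pi_{k+1}\le\Lambda d\sum_{j\le k+1}2^j+2C_d\sum_{j\le k+1}j^3\le\Lambda d\,2^{k+2}+C(k+1)^4=4\Lambda A_k+C(k+1)^4.\qquad\square$$

From now on $J$ and $\tau_0$ are fixed as in Lemma 7.

## Two parameters separate at distance about $e^{-A_k}$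

Fix a path of $B$ and $a'\in\mathcal A_N$. Let $t'=t^{a'}(S_N)$, $x'=x^{a'}$, $\sigma'=\sigma^{a'}$. For $0\le k\le N-1$ let $\mathcal H_k$ be the set of $a''\in J$, $a''>a'$, with
$$|L^{a''}-\ell(\sigma^{a''})|\le K\ \text{ on }[0,t']\qquad\text{and}\qquad\sigma^{a''}(t')\in[S_k,S_{k+1}).$$
(Note $T(a'')\ge T(a')>t'$.) So when $a'$ has finished its $N$ stages, $a''\in\mathcal H_k$ has been following the zigzag too, but its slower clock is still in stage $k+1$. The number of shared stages is at most $k+1$. The next lemma says that only very few parameters share that much.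

**Lemma 8.** For $1\le k\le N-1$:
$$|\mathcal H_k|\le\mu_k:=(S_{k+1}+2)\,C_1\,e^{2kd-A_k},\qquad C_1=e^{4K+d+2}.$$

For $t>0$ let $E_t$ be the set of $a\in J$ with $t<T(a)$, $|L^a-\ell(\sigma^a)|\le K$ on $[0,t]$ and $\sigma^a(t)\in[S_k,S_k+1]$: the parameters that at time $t$ have just completed $k$ stages.

**Step 1 ($\operatorname{diam}E_t\le C_1e^{2kd-A_k}$).** Let $a_1<a_2$ be in $E_t$, with the notation of (4), and $\sigma_i,L_i,\varphi_1$ accordingly. Let $t_-<t_+\le t$ be the times at which $\sigma_1$ enters and leaves the last slow up block of stage $k$. There $\ell\ge A_k-d$, so $L_1\ge A_k-d-K$. If $x_2\ge2x_1$ at some time of $[t_-,t_+]$, then at that time $w/\varphi_1\ge x_1/\varphi_1=e^{L_1}\ge e^{A_k-d-K}$. Otherwise $x_2<2x_1$ on $[t_-,t_+]$, and by (5) and $dt=x_1^2d\sigma_1$,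
$$\frac w{\varphi_1}(t_+)\ge\int_{t_-}^{t_+}\frac{\eta\,ds}{2x_1\varphi_1}=\frac\eta2\int e^{L_1}d\sigma_1\ge\frac{\eta\tau_0}2e^{A_k-d-K}.$$
As $w/\varphi_1$ is increasing, $\eta\le1$ and $\tau_0\ge2$, in both cases $w_t\ge\eta\,e^{A_k-d-K}\varphi_1(t)$. By (Z3), $x_1(t)=e^{L_1}\varphi_1\le e^{kd+\theta+K}\varphi_1(t)$. Therefore
$$\frac{x_2}{x_1}(t)\ge\frac{w}{x_1}(t)\ge\eta\,e^{A_k-d-2K-kd-\theta}.$$
On the other hand both parameters follow the profile at nearly the same clock, so $x_2/x_1$ cannot be large. Indeed $|\sigma_1(t)-\sigma_2(t)|\le1$, $L_2\le kd+\theta+K$ and $L_1\ge-K$, so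
$$\log\frac{x_2}{x_1}(t)=L_2-L_1+a_1(\sigma_1-\sigma_2)-\eta\sigma_2\le kd+\theta+2K+1 .$$
Comparing, $\eta\le e^{2kd+2\theta+4K+d+1-A_k}\le C_1e^{2kd-A_k}$.

**Step 2 (covering $\mathcal H_k$ by few sets $E_t$: the easy case).** Let $r_i=t^{a'}(\min(i,S_N))$ for integers $i\ge0$, so $r_0=0$, and $i_k=\lceil S_{k+1}\rceil$. Let $a''\in\mathcal H_k$, $x''=x^{a''}$, $\sigma''=\sigma^{a''}$, and $t''_k=t^{a''}(S_k)\in(0,t']$, the time at which $a''$ completes stage $k$. Suppose $t''_k\le r_{i_k}$. Then $t''_k\in(r_{i-1},r_i]$ for some $1\le i\le i_k$. Since $d\sigma''\le d\sigma'$, $\sigma''(r_i)-\sigma''(r_{i-1})\le1$. So $\sigma''(r_i)\in[S_k,S_k+1]$, and as $r_i\le t'$, $a''\in E_{r_i}$.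

**Step 3 (the other case: the clock of $a''$ is nearly frozen).** Suppose $t''_k>r_{i_k}$. We show that then $\sigma''$ gains less than $1$ during the whole interval $[r_{i_k},t']$. We have $r_{i_k}<t'$, so $i_k<S_N$ and $\sigma'\ge S_{k+1}$ on $[r_{i_k},t']$, while $\sigma''(r_{i_k})<S_k$. At times in $[r_{i_k},t']$ with $\sigma''\le S_k+1$,
$$\log x''=L''-a''\sigma''\ge-K-a''(S_k+1).$$
If $\sigma'\in[S_j,S_{j+1}]$ with $j\ge k+1$, then $\log x'\le K+jd+\theta(\sigma'-S_j)-a'\sigma'$ by (Z2). Put $\Delta=\sigma'-S_{k+1}\ge S_j-S_{k+1}$. Using $\theta(\sigma'-S_j)\le\theta\Delta$ and $a''S_k\le a'S_k+|J|S_k$,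
$$\log\frac{x'}{x''}\le2K+1+jd-(a'-\theta)\Delta-a'(S_{k+1}-S_k)+|J|S_k .$$
Here $a'-\theta\ge\frac1{16}$. Stages of index at least $k+2\ge3$ have length at least $11\tau_0$, so $\Delta\ge11(j-k-1)\tau_0$ and $(j-k-1)d\le(j-k-1)\frac{\tau_0}8\le\frac\Delta{32}$. Thus $jd-(a'-\theta)\Delta\le(k+1)\frac{\tau_0}8-\frac\Delta{32}$. By (Z1), $a'(S_{k+1}-S_k)\ge\frac3{16}(4\cdot2^k-2k-1)\tau_0$ and $|J|S_k\le\frac1{20}2^k\tau_0$. Collecting the coefficients of $\tau_0$,
$$\log\frac{x'}{x''}\le2K+1+\Big(\frac k2+\frac5{16}-0.7\cdot2^k\Big)\tau_0-\frac\Delta{32}\le2K+1-\frac{\tau_0}2-\frac\Delta{32}\qquad(k\ge1):$$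
for $k=1$ the bracket is $-0.5875$, and it decreases with $k$. Since $d\sigma''=(x'/x'')^2d\sigma'$, the increase of $\sigma''$ after $r_{i_k}$, as long as $\sigma''\le S_k+1$, is at most
$$\int_0^\infty e^{4K+2-\tau_0-\Delta/16}\,d\Delta=16\,e^{4K+2-\tau_0}<1,$$
because $K=\sqrt{\tau_0}$ and $\tau_0\ge100$ give $4K+2-\tau_0\le-58$. So $\sigma''$ does not reach $S_k+1$ by time $t'$. Since $\sigma''(t')\ge S_k$, we get $\sigma''(t')\in[S_k,S_k+1]$, that is, $a''\in E_{t'}$.

**Step 4 (counting).** Thus $\mathcal H_k\subset E_{t'}\cup\bigcup_{1\le i\le i_k}E_{r_i}$, a union of at most $S_{k+1}+2$ sets, each of diameter at most $C_1e^{2kd-A_k}$ by Step 1. $\square$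

## Second moment and energy

Let $m_N(da)=M_{(N)}(a)\,da$ on $J$, a random measure carried by $\mathcal A_N$, with $\mathbb E\,m_N(J)=|J|$.

**Lemma 9.** For $s'\in\{0,s\}$, or indeed for every $0\le s'<1-4\Lambda$,
$$\sup_N\ \mathbb E\iint|a'-a''|^{-s'}\,m_N(da')\,m_N(da'')=:Q_{s'}<\infty .$$

(By (6), $s<1-4\Lambda$.)

**Step 1 (conditioning at the time when $a'$ is finished).** Fix $a'<a''$ in $J$ and let $t'=t^{a'}(S_N)$, an a.s. finite stopping time. $M_{(N)}(a')$ is $\mathcal F_{t'}$-measurable, and $\sigma^{a''}(t')<S_N$ because the clock of $a''$ is strictly slower. For block endpoints $s_i\le S_N$ consider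
$$U_i=\{\sigma^{a''}(t')\in[s_{i-1},s_i)\}=\{t^{a''}(s_{i-1})\le t'<t^{a''}(s_i)\}\in\mathcal F_{t'} .$$
If $G\in\mathcal F_{t'}$, then $G\cap U_i\in\mathcal F_{t^{a''}(s_i)}$, because $G\cap U_i$ belongs to $\mathcal F_{t'}$ and is contained in $\{t'<t^{a''}(s_i)\}$. So the martingale property of $M_\cdot(a'')$ gives $\mathbb E[M_{(N)}(a'')\mathbf 1_{G\cap U_i}]=\mathbb E[M_i(a'')\mathbf 1_{G\cap U_i}]$, that is, on $U_i$,
$$\mathbb E[M_{(N)}(a'')\mid\mathcal F_{t'}]=\mathbb E[M_i(a'')\mid\mathcal F_{t'}]\le\mathbf 1_V\prod_{j\le i}\frac1{p_j^{\min}(a'')},$$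
where $V\in\mathcal F_{t'}$ is the event that $|Z^{a''}|\le K$ at all clocks up to $\sigma^{a''}(t')$; off $V$, $M_i(a'')=0$. If $S_k\le\sigma^{a''}(t')<S_{k+1}$, then $s_i\le S_{k+1}$ and the product is at most $\Pi_{k+1}$. When $a'\in\mathcal A_N$, the event $V\cap\{S_k\le\sigma^{a''}(t')<S_{k+1}\}$ says exactly that $a''\in\mathcal H_k$. Hence
$$\mathbb E[M_{(N)}(a')M_{(N)}(a'')]\le\mathbb E\Big[M_{(N)}(a')\sum_{k=0}^{N-1}\Pi_{k+1}\mathbf 1\{a''\in\mathcal H_k\}\Big].$$

**Step 2 (integrating over $a''$).** The set $\{a'\in\mathcal A_N,\ a''\in\mathcal H_k\}$ is Borel in $(a',a'',\omega)$: on the closed set $\{a'\in\mathcal A_N,a''\ge a'\}$ the time $t'$ is continuous (Lemma 5) and less than $T(a'')$, so $\sigma^{a''}(t')$ and $\sup_{t\le t'}|L^{a''}-\ell(\sigma^{a''})|$ are continuous there by continuous dependence. A subset of $(a',\infty)$ of measure $\mu$ satisfies $\int|a''-a'|^{-s'}da''\le\int_0^\mu u^{-s'}du=\mu^{1-s'}/(1-s')$. We use this with $|\mathcal H_0|\le|J|$ and, for $k\ge1$, with Lemma 8, applied pathwise where $M_{(N)}(a')>0$.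 With Tonelli and $\mathbb EM_{(N)}(a')=1$,
$$\int_{a''>a'}\frac{\mathbb E[M_{(N)}(a')M_{(N)}(a'')]}{|a''-a'|^{s'}}\,da''\le\frac1{1-s'}\Big(\Pi_1|J|^{1-s'}+\sum_{k\ge1}\Pi_{k+1}\,\mu_k^{1-s'}\Big).$$

**Step 3 (summation).** By Lemma 7,
$$\Pi_{k+1}\,\mu_k^{1-s'}\le\exp\big(4\Lambda A_k+C(k+1)^4\big)\,\big[(S_{k+1}+2)\,C_1\,e^{2kd-A_k}\big]^{1-s'},$$
with $A_k=2^kd$ and $S_{k+1}\le10\cdot2^k\tau_0$. The exponent is $-(1-s'-4\Lambda)2^kd$ up to terms polynomial in $k$, and $4\Lambda<1-s'$, so the series converges, with a bound independent of $N$. Integrate over $a'$ and use symmetry in $a',a''$. $\square$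

**Positive probability.** We now produce a limit measure. By Paley–Zygmund and Lemma 9 with exponent $0$,
$$\mathbb P\big(m_N(J)\ge|J|/2\big)\ge\frac{|J|^2}{4Q_0}=:2p_1 .$$
By Markov, the $s$-energy of $m_N$ exceeds $Q_s/p_1$ with probability at most $p_1$. So
$$\mathcal G_N=\{m_N(J)\ge|J|/2,\ s\text{-energy of }m_N\le Q_s/p_1\}$$
has probability at least $p_1$, and $\mathcal G=\limsup_N\mathcal G_N$ has $\mathbb P(\mathcal G)\ge\limsup_N\mathbb P(\mathcal G_N)\ge p_1>0$. On $\mathcal G_N$ the mass is bounded: $|J|\le1$ gives $m_N(J)^2\le m_N(J)^2|J|^{-s}\le Q_s/p_1$. So on $\mathcal G$ a subsequence of $(m_N)$, along indices for which $\mathcal G_N$ occurs, converges weakly to a measure $m$ on $J$ of mass at least $|J|/2$. Its $s$-energy is finite: the kernel truncated at height $n$ is continuous, so its double integral converges along the subsequence and is at most $Q_s/p_1$; let $n\to\infty$. For each $N$, all later $m_{N'}$ are carried by the compact set $\mathcal A_{N'}\subset\mathcal A_N$, so $m(J\setminus\mathcal A_N)=0$, and $m$ is carried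 by $\bigcap_N\mathcal A_N$. Hence on $\mathcal G$
$$\bigcap_N\mathcal A_N\ne\emptyset\qquad\text{and}\qquad\dim_H\bigcap_N\mathcal A_N\ge s.\qquad(11)$$
As $M_{(N)}$ is a Borel function of $(a,B|_{[0,T_{\max}]})$, we have $\mathcal G\in\mathcal F^0_{T_{\max}}$.

## Blumenthal's law, and all open intervals at once

**Step 1 (from positive probability to probability one).** For $\varepsilon>0$ let $B^\varepsilon_t=\varepsilon^{-1}B_{\varepsilon^2t}$, a Brownian motion, and let $\mathcal G^\varepsilon$ be the event $\mathcal G$ for $B^\varepsilon$. Then $\mathbb P(\mathcal G^\varepsilon)\ge p_1$ and $\mathcal G^\varepsilon\in\mathcal F^0_{\varepsilon^2T_{\max}}$. For $\varepsilon_n\downarrow0$, the event $\limsup_n\mathcal G^{\varepsilon_n}$ lies in $\bigcap_{t>0}\mathcal F^0_t$ and has probability at least $p_1>0$, hence probability $1$ by Blumenthal's zero-one law. So a.s. some $\mathcal G^\varepsilon$ with $\varepsilon^{-2}>T_{\max}$ occurs. On it, by (11) and Lemma 6 with $R=\varepsilon^{-2}$, there is a nonempty subset of $J$ of dimension at least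 $s$ such that for each $a$ in it, $\sqrt{2/a}\,B^\varepsilon$ does not give rise to a curve on $[0,\varepsilon^{-2}]$. By the scaling rule, $\sqrt{2/a}\,B\notin\Omega$ for these $a$. Since $a\mapsto2/a$ is bi-Lipschitz on $J$ and $\{2/a:a\in J\}\subset I$, almost surely
$$\mathcal N\cap I\ne\emptyset,\qquad\dim_H(\mathcal N\cap I)\ge s.\qquad(12)$$
In particular $\{\lambda:\sqrt\kappa\lambda\in\Omega\ \forall\kappa\ge0\}$ is contained in a null set, so its probability is $0$.

**Step 2 (all $I$ simultaneously).** The statement (12) was proved for every open interval $I\subset(\frac{32}5,\frac{32}3)$, every $\kappa_0\in I$ and every $0\le s<1-8|\frac4{\kappa_0}-\frac12|$, on an almost sure set depending on these data. Take the countably many $I$ with rational endpoints, rational $\kappa_0\in I$ and rational $s$: a.s. (12) holds for all of them. An arbitrary nonempty open $I\subset(\frac{32}5,\frac{32}3)$ contains, around each of its rational points $\kappa_0$, an interval with rational endpoints. By monotonicity of $\dim_H$ and continuity of $\kappa\mapsto1-8|\frac4\kappa-\frac12|$,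
$$\dim_H(\mathcal N\cap I)\ge\sup_{\kappa\in I}\Big(1-8\Big|\frac4\kappa-\frac12\Big|\Big)>0 .$$
If $8\in I$, the right side is $1$, and the dimension of a subset of $\mathbb R$ is at most $1$. This proves Theorem 1. $\blacksquare$

## The Lebesgue measure of $\mathcal N$, and the range of $\kappa$

**Remark 1.** Almost surely $\mathcal N$ has Lebesgue measure $0$. This follows from the fixed-$\kappa$ fact and Fubini once measurability is checked. The map $(t,z,\lambda)\mapsto\hat f_t(z)$ is continuous on $[0,1]\times\mathbb H\times C([0,1])$, by the backward equation. So $\{(t,\lambda):\lim_{z\to0}\hat f_t(z)\text{ exists}\}$ is Borel (Cauchy criterion over rational $z$), and $\gamma(t)$ is Borel on it. A function $\lambda$ fails to be in $\Omega$ if and only if there is a $t$ where the limit fails to exist, or there are $t$, a rational $\epsilon>0$ and $s_n\to t$, with limits existing at $t$ and at all $s_n$, such that $|\gamma(s_n)-\gamma(t)|>\epsilon$ for all $n$. So the complement of $\Omega$ is a union of projections of Borel sets, hence analytic.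 Then $\{(\kappa,\lambda):\sqrt\kappa\lambda\notin\Omega\}$ is analytic too, hence measurable for the completed product measure, and Fubini applies. Likewise $8\notin\mathcal N$ a.s., although $\mathcal N$ has full dimension in every neighbourhood of $8$. Theorem 1 does not use this remark.

**Remark 2.** The argument proves nothing about $\kappa\notin(\frac{32}5,\frac{32}3)$: there $8|v_a|\ge1$ and (6) has no solution $\theta$ for any $s\ge0$, since $(\theta^2+v^2)/\theta\ge2|v|\ge\frac14$. No claim is made that the dimension bound is sharp away from $\kappa=8$.
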